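\title{The word problem is not a quasi-isometry invariant\\ among groups of type $FP_2$}

\begin{abstract}
We construct groups $G_\varepsilon$ of type $FP_2$, indexed by sequences $\varepsilon\in\{0,1\}^{\mathbb Z}$, that all act freely and cocompactly on one locally finite $2$-complex with vanishing first homology, and whose word problems are Turing equivalent to $\varepsilon$. Hence solvability of the word problem is not a quasi-isometry invariant among groups of type $FP_2$. The groups act on level sets in branched covers of a cube complex. The branching at height $n$ is given by one of two perfect subgroups, chosen according to $\varepsilon_n$, and local symmetries of the links hide this choice from the geometry. We also show that among groups of type $FP_2$ the Turing degree of the word problem does not change under passing to finite-index subgroups or overgroups, or under quotients and extensions with finite kernel.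
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with a finite generating set $\Sigma$. The word metric of $\Sigma$ makes $G$ a metric space whose quasi-isometry class does not depend on $\Sigma$. The \emph{word problem} $WP(G)$ is the set of words in $\Sigma^{\pm1}$ that represent $1$ in $G$, and it is \emph{solvable} if an algorithm decides membership in this set. For sets $S,S'$ of words or of integers we write $S\le_T S'$ if an algorithm decides $S$ when it may ask an oracle questions about membership in $S'$. We write $S\equiv_T S'$ if both reductions hold; the classes of $\equiv_T$ are the \emph{Turing degrees}. If $G'$ is a finitely generated subgroup of $G$, then substituting fixed words in $\Sigma^{\pm1}$ for the generators of $G'$ shows $WP(G')\le_T WP(G)$. For $G'=G$ this says that the Turing degree of $WP(G)$ does not depend on $\Sigma$.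

A group $G$ is \emph{of type $FP_2$}, or \emph{almost finitely presented}, if it is finitely generated and for some (equivalently, any) presentation $1\to R\to F\to G\to 1$ with $F$ free of finite rank, the relation module $R/[R,R]$ is a finitely generated $\mathbb ZG$-module. Equivalently, the trivial module $\mathbb Z$ has a projective resolution over $\mathbb ZG$ that is finitely generated in degrees at most $2$. If $R$ is the normal closure of finitely many elements, their images generate $R/[R,R]$, so finitely presented groups are of type $FP_2$. There are only countably many finitely presented groups, but uncountably many groups of type $FP_2$. The following question comes from \cite{Vankov}.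

\begin{quote}
\textbf{Question.} Let $G$ and $H$ be quasi-isometric groups of type $FP_2$, and suppose that $G$ has solvable word problem. Must $H$ have solvable word problem?
\end{quote}

Two examples show what is at stake. Without any finiteness condition beyond finite generation, a central element of order $2$ can store an arbitrary set of integers.

\begin{example}\label{ex:lamp}
Let $S\subseteq\{1,2,\dots\}$, let $V$ be the $\mathbb F_2$-vector space with basis $a_i$ ($i\in\mathbb Z$), and let $\phi$ be the bilinear form on $V$ with $\phi(a_i,a_j)=1$ if $j-i\in S$ and $\phi(a_i,a_j)=0$ otherwise. Since $\phi$ is bilinear, $(v,c)(v',c')=(v+v',c+c'+\phi(v,v'))$ is a group law on $\tilde V=V\times\mathbb F_2$. The shift $a_i\mapsto a_{i+1}$ preserves $\phi$, so we can form $H_S=\tilde V\rtimes\langle t\rangle$. This group is generated by $t$, $a=(a_0,0)$ and the central involution $z=(0,1)$. For $n\ge1$ the commutator of $a$ and $t^nat^{-n}$ is $z^{\phi(a_0,a_n)+\phi(a_n,a_0)}$, which is trivial if and only if $n\notin S$. Hence $S\le_T WP(H_S)$. But $H_S$ is quasi-isometric to its quotient $H_S/\langle z\rangle=V\rtimes\mathbb Z$, where normal forms can be computed and the word problem is solvable.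
\end{example}

At the other end, a simply connected common model transfers solvability.

\begin{example}\label{ex:sc}
Let $G$ and $H$ act freely, cellularly and cocompactly on the same simply connected locally finite $2$-complex $Z$ whose $2$-cells are attached along edge loops. Let $\delta(n)$ be the least number such that every edge loop of length at most $n$ in $Z$ bounds a van Kampen diagram with at most $\delta(n)$ faces. Diagrams are simply connected, so they lift from $Z/G$ and from $Z/H$ to $Z$. If $G=\pi_1(Z/G)$ has solvable word problem, we can compute an upper bound for $\delta(n)$: list the edge loops of length at most $n$ in the finite complex $Z/G$, keep the null-homotopic ones, and search for a diagram for each. An edge loop of length $n$ in $Z/H$ is then null-homotopic if and only if it bounds one of the finitely many diagrams over $Z/H$ whose number of faces is within the bound. So $H$ has solvable word problem.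
\end{example}

Type $FP_2$ lies between these two situations. A group acting freely and cocompactly on a connected $2$-complex $Z$ with $H_1(Z;\mathbb Z)=0$ is of type $FP_2$, and in such a $Z$ every loop bounds a $2$-chain, so one may hope to imitate Example~\ref{ex:sc}. Moreover, Proposition~\ref{prop:C} below shows that the mechanism of Example~\ref{ex:lamp} is not available for groups of type $FP_2$. Both facts suggest a positive answer. The weak point of the imitation is the lifting step: a surface of positive genus in $Z/H$ lifts to $Z$ only if the loops on it are trivial in $H$, and this is what we wanted to decide. The answer to the question is in fact no.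

\begin{theorem}\label{thm:A}
There are groups $G_\varepsilon$, $\varepsilon\in\{0,1\}^{\mathbb Z}$, such that:
\begin{enumerate}
\item[(1)] every $G_\varepsilon$ is of type $FP_2$;
\item[(2)] all $G_\varepsilon$ act freely, cellularly and cocompactly on one and the same connected locally finite $2$-complex $Z$ with $H_1(Z;\mathbb Z)=0$; in particular they are pairwise quasi-isometric;
\item[(3)] $G_0$ (for $\varepsilon\equiv0$) is a subgroup of a group acting properly and cocompactly on a $\mathrm{CAT}(0)$ cube complex, and has solvable word problem;
\item[(4)] for all but countably many $\varepsilon$, the group $G_\varepsilon$ has unsolvable word problem.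
\end{enumerate}
\end{theorem}

Thus $G=G_0$ and $H=G_\varepsilon$, for suitable $\varepsilon$, are quasi-isometric groups of type $FP_2$ such that $G$ has solvable and $H$ has unsolvable word problem. We identify a sequence $\varepsilon$ with the set $\{n:\varepsilon_n=1\}$. For the groups constructed in the proof of Theorem~\ref{thm:A} the word problem can be located exactly.

\begin{theorem}\label{thm:B}
The word problem of $G_\varepsilon$ is Turing equivalent to $\varepsilon$. So one quasi-isometry class of groups of type $FP_2$ contains groups whose word problems realize every Turing degree. It contains $2^{\aleph_0}$ isomorphism classes of groups $G_\varepsilon$, none of them finitely presented.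
\end{theorem}

\begin{proposition}\label{prop:C}
For groups of type $FP_2$ the Turing degree of the word problem is invariant under passing to finite-index subgroups or overgroups, to quotients by finite normal subgroups, and to extensions with finite kernel.
\end{proposition}

So the failure of invariance cannot be produced by virtual isomorphisms: if $\varepsilon\not\equiv_T\varepsilon'$, then no finite chain of the operations in Proposition~\ref{prop:C} connects $G_\varepsilon$ and $G_{\varepsilon'}$, although both act freely and cocompactly on $Z$.

\subsection*{The idea}
We take level sets in branched covers of Bestvina--Brady type, as in Leary's groups. A finite flag complex $L$ determines a cube complex $Y$ with one vertex at each integer height, all of whose links are a doubled copy of $L$. Given two normal subgroups $N^0,N^1$ of $\pi_1(L)$ and a sequence $\varepsilon$, there is a unique simply connected cover $X^\varepsilon\to Y$ branched at the vertices, with branching at height $n$ prescribed by $N^{\varepsilon_n}$ (Section~\ref{sec:covers}). The group $G_\varepsilon$ is its deck group. It acts freely and cocompactly on the level set at height $\frac12$, which has trivial $H_1$ when $N^0$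 and $N^1$ are perfect. The group sees $\varepsilon$, because a loop in $N^0\setminus N^1$ placed at height $n$ dies exactly when $\varepsilon_n=0$ (Section~\ref{sec:wp}). The geometry does not see $\varepsilon$ if $L$ has automorphisms that interchange $N^0$ and $N^1$, and if near any given simplex one such automorphism is the identity. In that case the map $X^\varepsilon\to Y$ can be modified vertex by vertex until it becomes the branched cover for any other sequence (Section~\ref{sec:relabel}). Section~\ref{sec:swap} isolates the required properties of $L$ and gives a nine-vertex graph that has all of them except perfectness. Section~\ref{sec:perfect} builds a $2$-complex that has all of them, using $SL_3(\mathbb F_3)$. Section~\ref{sec:virtual} proves Proposition~\ref{prop:C} and is independent of the rest.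

\section{Conventions and standard facts}\label{sec:background}

We write $g^d=dgd^{-1}$ and $[a,b]=aba^{-1}b^{-1}$. Paths are concatenated from left to right, and homology has integer coefficients.

\subsection*{Quasi-isometries}
By the \v Svarc--Milnor lemma, a group acting on a connected locally finite graph with finite vertex stabilizers and finitely many orbits of vertices is finitely generated and quasi-isometric to the graph. Inclusions of finite-index subgroups and quotient maps with finite kernel are quasi-isometries. Among finitely generated groups, finite presentability is a quasi-isometry invariant, and so is type $FP_2$ by a theorem of Alonso.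

\subsection*{Coverings}
Let $W$ be a connected cell complex. Changing the base point along two different paths gives isomorphisms of fundamental groups that differ by an inner automorphism. Hence normal subgroups are transported unambiguously, and we suppress base points for them. The covering \emph{belonging to} a normal subgroup $N$ is the connected covering of $W$ whose fundamental group maps onto $N$. It is unique up to isomorphism over $W$, it is regular with deck group $\pi_1(W)/N$, and a loop lifts to a loop if and only if its class lies in $N$.

\subsection*{Flag complexes and cube complexes}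
A simplicial complex is \emph{flag} if every finite set of pairwise adjacent vertices spans a simplex. The closed star $\operatorname{st}(a)$ of a vertex $a$ is the union of the simplices containing $a$.

A \emph{cube complex} is a cell complex whose cells have characteristic maps defined on unit cubes $[0,1]^k$, such that the restriction to a face is, up to an isometry of cubes, the characteristic map of another cell. Different faces of one cube may be glued to the same cell. A \emph{cubical map} sends each cube isomorphically onto a cube, in terms of characteristic maps. The \emph{link} $\operatorname{Lk}(x)$ of a vertex $x$ has one $(k-1)$-simplex for each corner at $x$ of a $k$-cube. Cube complexes carry the path metric induced by the Euclidean metrics of the cubes. The closed ball $B_x$ of radius $\frac14$ about a vertex $x$ is the union of the $\frac14$-neighborhoods of the corners at $x$. It is a cone with apex $x$ on the sphere $\partial_x$ of radius $\frac14$, which we identify with $\operatorname{Lk}(x)$. These balls are pairwise disjoint, and for a cubical map $p$ the preimage of $B_y$ is the disjoint union of the $B_x$ with $p(x)=y$. For a cube complex $X$ we write $X^\circ$ for $X$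 with all vertices removed. If $X$ is connected and all links are connected and nonempty, then $X^\circ$ is connected, because a path can avoid a vertex $x$ by a detour in $\partial_x$.

We use the following facts; all cube complexes are finite-dimensional.
\begin{enumerate}
\item[(C1)] (Gromov; \cite[II.5.20]{BH}.) A simply connected cube complex all of whose links are flag simplicial complexes is $\mathrm{CAT}(0)$.
\item[(C2)] A $\mathrm{CAT}(0)$ cube complex is contractible, its closed balls are convex, and the nearest point projection onto a closed convex subset is well defined and $1$-Lipschitz.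
\item[(C3)] In a $\mathrm{CAT}(0)$ cube complex the characteristic maps of cubes are injective, and a cube is determined by its vertex set.
\item[(C4)] (Chepoi, Gerasimov, Roller.) The $1$-skeleton of a $\mathrm{CAT}(0)$ cube complex is a median graph: for any three vertices there is a unique vertex, their \emph{median}, that lies on a combinatorial geodesic between each two of them. Every $4$-cycle in the $1$-skeleton bounds a square.
\item[(C5)] (\cite[III.$\Gamma$, Theorem~1.1]{BH}.) A group acting properly and cocompactly by isometries on a $\mathrm{CAT}(0)$ space is finitely presented and has solvable word problem.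
\item[(C6)] (Morse lemma; \cite[\S2]{BB}.) Let $X$ be a $\mathrm{CAT}(0)$ cube complex and let $h\colon X\to\mathbb R$ be affine on cubes, nonconstant on edges and integral on vertices. The \emph{descending} (\emph{ascending}) \emph{link} of a vertex $x$ consists of the simplices of $\operatorname{Lk}(x)$ given by cubes on which $h$ is maximal (minimal) at $x$. Let $J\subset J'$ be closed intervals such that $J'\setminus J$ contains exactly one vertex height. If $\min J=\min J'$, then $h^{-1}(J')$ is homotopy equivalent, relative to $h^{-1}(J)$, to $h^{-1}(J)$ with cones attached along copies of the descending links of the vertices of that height. If $\max J=\max J'$, the same holds with ascending links.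
\end{enumerate}

\section{Swap data}\label{sec:swap}

The geometric part of the proof uses only the following properties of $L$.

\begin{definition}\label{def:swap}
A \emph{swap datum} consists of $L,v,N^0,N^1,\Lambda,\chi$ with the following properties.
\begin{enumerate}
\item[(S1)] $L$ is a finite connected flag simplicial complex of dimension $1$ or $2$ with base vertex $v$, and $N^0,N^1$ are normal subgroups of finite index in $P=\pi_1(L,v)$ with $N^0\not\subseteq N^1$.
\item[(S2)] $\Lambda$ is a finite abelian group with $\lambda^2=1$ for all $\lambda\in\Lambda$, acting simplicially on $L$ and fixing $v$, and $\chi\colon\Lambda\to\mathbb Z/2$ is a homomorphism with $\lambda_*(N^\nu)=N^{\nu+\chi(\lambda)}$ for $\lambda\in\Lambda$, $\nu\in\mathbb Z/2$.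
\item[(S3)] For every simplex $s$ of $L$ there is $\sigma_s\in\Lambda$ with $\chi(\sigma_s)=1$ that fixes $\bigcup_{a\in s}\operatorname{st}(a)$ pointwise.
\end{enumerate}
The datum is \emph{perfect} if $N^0$ and $N^1$ are perfect groups. For a vertex $a$ of $L$ let $\Lambda_a\le\Lambda$ be the subgroup fixing $\operatorname{st}(a)$ pointwise. Then (S3) says $\sigma_s\in\bigcap_{a\in s}\Lambda_a$.
\end{definition}

Elements with $\chi=1$ interchange $N^0$ and $N^1$; we call them \emph{swaps}. No swap is the identity on all of $L$, since $N^0\ne N^1$. Condition (S3) asks that this obstruction be invisible near each simplex.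

\begin{example}[The dumbbell]\label{ex:dumbbell}
Let $L$ be the graph formed by two $4$-cycles $O$ and $O'$ and a path $b,m,b'$ of length $2$ with $b\in O$, $b'\in O'$. It has no triangles, so it is flag. Take $v=m$. Then $P$ is free on loops $g$ around $O$ and $g'$ around $O'$. Let $f^0,f^1\colon P\to\mathbb Z/3$ be given by $f^0(g)=f^0(g')=1$ and $f^1(g)=1$, $f^1(g')=-1$, and put $N^\nu=\ker f^\nu$. The element $g^{-1}g'$ lies in $N^0$ but not in $N^1$. Let $\sigma$ interchange the two neighbors of $b$ in $O$ and fix all other vertices, and define $\sigma'$ in the same way for $O'$. Then $\sigma_*$ inverts $g$ and fixes $g'$, so $f^0\sigma_*=-f^1$, while $\sigma'_*$ inverts $g'$ and fixes $g$, so $f^0\sigma'_*=f^1$. Both involutions therefore interchange $N^0$ and $N^1$, and (S2) holds for $\Lambda=\langle\sigma,\sigma'\rangle\cong(\mathbb Z/2)^2$ with $\chi(\sigma)=\chi(\sigma')=1$. Every vertex of $O$ is moved by $\sigma$ or adjacent to a moved vertex, and no other vertex of $L$ is. Hence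
\[
\Lambda_a=\{1,\sigma'\}\ \ (a\in O),\qquad \Lambda_a=\{1,\sigma\}\ \ (a\in O'),\qquad \Lambda_m=\Lambda .
\]
No simplex meets both $O$ and $O'$, so (S3) holds.
\end{example}

The dumbbell is not perfect, and no graph can be: a perfect subgroup of a free group is trivial, whereas $N^0\not\subseteq N^1$ forces $N^0\neq1$. So in a perfect datum $L$ has dimension $2$. We prove in Section~\ref{sec:perfect}:

\begin{proposition}\label{prop:exists}
There is a perfect swap datum.
\end{proposition}

In Sections~\ref{sec:covers}--\ref{sec:wp} a swap datum is fixed, together with the elements $\sigma_s$. Perfectness is assumed only where stated.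

\section{Branched covers and their level sets}\label{sec:covers}

\subsection{Doubling}
For a simplicial complex $W$ let $S(W)$ be the simplicial complex with vertices $a^+,a^-$ for each vertex $a$ of $W$, whose simplices are the sets $\{a_1^{\pm},\dots,a_k^{\pm}\}$, with arbitrary signs, such that the $a_i$ are distinct and span a simplex of $W$. This complex will be the link of a vertex, with $a^+$ the ascending and $a^-$ the descending edge labeled $a$. Let $q\colon S(L)\to L$ be the simplicial map $a^\pm\mapsto a$. A simplicial map $\lambda$ that is injective on simplices induces $S(\lambda)$ by $a^\pm\mapsto\lambda(a)^\pm$. We use $v^+$ as base point of $S(L)$.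

\begin{lemma}\label{lem:double}
Let $\hat L\to L$ be the covering belonging to a normal subgroup $N$ of $P$.
\begin{enumerate}
\item[(a)] $\hat L$ and $S(\hat L)$ are connected flag simplicial complexes.
\item[(b)] $S(\hat L)\to S(L)$ is the covering belonging to $q_*^{-1}(N)$, and $\pi_1(S(L))/q_*^{-1}(N)\cong P/N$.
\item[(c)] For $\lambda\in\Lambda$ we have $S(\lambda)_*\bigl(q_*^{-1}(N)\bigr)=q_*^{-1}(\lambda_*N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cells of $\hat L$ are the lifts of simplices of $L$, so each has distinct vertices. Let $\hat a_0,\dots,\hat a_k$ be pairwise adjacent vertices of $\hat L$. Their images $a_i$ are distinct and pairwise adjacent, so they span a simplex $s$ of $L$. An edge from $\hat a_0$ to $\hat a_i$ is the unique lift at $\hat a_0$ of the edge $a_0a_i$. Hence the lift of $s$ at $\hat a_0$ has vertex set $\{\hat a_0,\dots,\hat a_k\}$. Any cell with this vertex set is a lift of $s$ through $\hat a_0$, so it is this one. Thus $\hat L$ is a flag simplicial complex. Pairwise adjacent vertices of $S(\hat L)$ lie over distinct pairwise adjacent vertices of $\hat L$, so $S(\hat L)$ is flag. The vertices with sign $+$ span a copy of the connected complex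 $\hat L$, and each $a^-$ is adjacent to $b^+$ for any neighbor $b$ of $a$; a neighbor exists because $\hat L$ is connected and has an edge.

(b) The map $q$ is injective on simplices, and a simplex of $S(\hat L)$ is the same as a simplex of $S(L)$ together with a lift of its $q$-image. So $S(\hat L)\to S(L)$ is the pullback of $\hat L\to L$ along $q$. It is a covering, and a loop lifts to a loop if and only if its $q$-image does. The map $q$ has the section $a\mapsto a^+$, so $q_*$ is onto, which gives the isomorphism.

(c) This follows from $qS(\lambda)=\lambda q$, as $S(\lambda)_*$ and $\lambda_*$ are automorphisms.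
\end{proof}

\subsection{The complex $Y$}
The cube complex $Y$ has vertices $y_n$ ($n\in\mathbb Z$), and for each $n$ and each nonempty simplex $s$ of $L$ a cube $C(s,n)=[0,1]^s$. Put $C(\emptyset,n)=y_n$. For disjoint $T,U\subseteq s$, the face of $C(s,n)$ on which the coordinates in $T$ equal $1$ and those in $U$ equal $0$ is glued to $C(s\setminus(T\cup U),n+|T|)$ by the identity on the remaining coordinates. In particular the corner $1_T$, with coordinates $1$ on $T$ and $0$ elsewhere, is $y_{n+|T|}$. The \emph{height} $h\colon Y\to\mathbb R$ is $n$ plus the sum of the coordinates on $C(s,n)$. For each vertex $a$ of $L$ there is one edge $C(\{a\},n)$ from $y_n$ up to $y_{n+1}$.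

Call the direction at $y_n$ along $C(\{a\},n)$ $a^+$, and the direction along $C(\{a\},n-1)$ $a^-$. The corners at $y_n$ are the corners $1_T$ of the cubes $C(s,n-|T|)$, and such a corner gives the simplex $\{a^+:a\in s\setminus T\}\cup\{a^-:a\in T\}$. Each simplex of $S(L)$ arises once, so $\operatorname{Lk}(y_n)=S(L)$. By Lemma~\ref{lem:double}(a) for $N=P$ and by (C1), the space $Y^\circ$ is connected and the universal cover $\tilde Y$ is a $\mathrm{CAT}(0)$ cube complex of dimension at most $3$. We write $\partial_n=\partial_{y_n}=S(L)$. The \emph{shift} $\tau\colon Y\to Y$ maps $C(s,n)$ to $C(s,n+1)$ by the identity in coordinates; it induces the identity $S(L)\to S(L)$ on links.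

The level set $Y_{1/2}=h^{-1}(\frac12)\subset Y^\circ$ is a cell complex whose cells are the sections of cubes. It has one vertex for each vertex $a$ of $L$, the midpoint of $C(\{a\},0)$. For each edge $\{a,b\}$ of $L$ it has two edges joining the vertices for $a$ and $b$, the sections of $C(\{a,b\},0)$ and $C(\{a,b\},-1)$. For each $2$-simplex $s$ it has a triangle in $C(s,0)$, a hexagon in $C(s,-1)$ and a triangle in $C(s,-2)$. So $Y_{1/2}$ is finite and connected. Let $*$ be the midpoint of $C(\{v\},0)$.

\subsection{Branched covers}
Let $\mathbf N=(N_n)_{n\in\mathbb Z}$ be a sequence of normal subgroups of finite index in $P$. Let $\hat L_n\to L$ be the finite covering belonging to $N_n$, and put $\kappa_n=q_*^{-1}(N_n)$.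

\begin{definition}
An \emph{$\mathbf N$-branched cover} is a connected cube complex $X$ with a cubical map $p\colon X\to Y$ such that for every vertex $x$ over $y_n$ the link map $\operatorname{Lk}(x)\to S(L)$ is isomorphic over $S(L)$ to $S(\hat L_n)\to S(L)$; that is, it is the covering belonging to $\kappa_n$.
\end{definition}

Such an $X$ is locally finite because the $N_n$ have finite index, and $X^\circ$ is connected because the links are. We write $h$ also for $h\circ p$.

\begin{lemma}\label{lem:cover}
If $p\colon X\to Y$ is an $\mathbf N$-branched cover, then $p\colon X^\circ\to Y^\circ$ is a covering.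
\end{lemma}

\begin{proof}
Link maps are onto, so every cube at $p(x)$ is the image of a cube at $x$. Moving along edges we reach all heights, so $p$ is onto.

Let $z$ be a point of $X^\circ$ or $Y^\circ$ in the interior of a cube $c$, at distance $\delta\le\frac12$ from $\partial c$. An \emph{occurrence} of $c$ is a cube $C$ with a face glued to $c$; write $C=c\times[0,1]^k$ with this face $c\times 0$. Let $U(z)$ be the union, over all occurrences, of the points of $C$ at distance less than $\delta/2$ from $(z,0)$. It meets each cube in a union of open balls, so it is open. The point $(z,0)$ is at distance at least $\delta$ from every face of $C$ that does not contain $c\times0$. This has two consequences. First, a point of $C$ within $\delta/2$ of $(z,0)$ lies in the interior of a face containing $c\times 0$, so $U(z)$ is the union of \emph{pieces}, one for each occurrence, formed by the points of the open cube $C$ within $\delta/2$ of $(z,0)$. Second, let $z',z''$ be points on two different faces of the same dimension of one cube, each at distance $\delta$ from the boundary of its face; then the open $\delta/2$-balls about them are disjoint. In particular the pieces are disjoint.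

Now let $y\in Y^\circ$ lie in the interior of $c$. Its preimages $x$ lie one in each cube $c'$ over $c$. A point of $p^{-1}(U(y))$ lies in an open cube $C'$ that maps isomorphically onto an open cube $C$, and its image lies in exactly one piece. The corresponding face of $C'$ is a cube $c'$ over $c$, and by the second consequence the point lies in $U(x)$ for this $x\in c'$ only. So $p^{-1}(U(y))$ is the disjoint union of the sets $U(x)$. Fix a corner of $c'$. The occurrences of $c'$ correspond to the simplices of the link at this corner that contain the simplex given by $c'$, and the same holds for $c$. A covering of simplicial complexes maps the simplices containing a given simplex bijectively to those containing its image. Hence $p$ matches the occurrences of $c'$ with those of $c$, compatibly with faces, and $U(x)\to U(y)$ is a homeomorphism.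
\end{proof}

A simply connected branched cover should therefore come from the covering of $Y^\circ$ in which exactly the prescribed loops around the vertices close up. Let $K=K_{\mathbf N}\le\pi_1(Y^\circ,*)$ be the subgroup generated by all classes $[\alpha\beta\alpha^{-1}]$, where $n\in\mathbb Z$, $\alpha$ is a path in $Y^\circ$ from $*$ to $\partial_n$, and $\beta$ is a loop in $\partial_n$ with class in $\kappa_n$. Conjugating such a generator by a loop $\omega$ replaces $\alpha$ by $\omega\alpha$, so $K$ is normal. The difficulty is that products of generators coming from other vertices, or from other paths $\alpha$, might kill further loops in $\partial_n$. Nonpositive curvature of $Y$ prevents this, because in $\tilde Y$ everything can be projected onto the sphere about a chosen vertex.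

\begin{lemma}\label{lem:detect}
Let $\alpha$ be a path in $Y^\circ$ from $*$ to $\partial_n$ and $\beta$ any loop in $\partial_n$ based at its end. Then $[\alpha\beta\alpha^{-1}]\in K$ if and only if $[\beta]\in\kappa_n$.
\end{lemma}

\begin{proof}
One direction is the definition of $K$. For the other, fix a lift $\tilde *$ of $*$ in $\tilde Y$ and view $\pi_1(\tilde Y^\circ,\tilde *)$ as a subgroup of $\pi_1(Y^\circ,*)$. The balls $B_{y_k}$ are contractible, so balls and spheres about vertices of $\tilde Y$ map isomorphically to those of $Y$. Therefore every loop of the form $\alpha'\beta'\alpha'^{-1}$ lifts to a loop $\tilde\alpha'\tilde\beta'\tilde\alpha'^{-1}$ at $\tilde *$, with $\tilde\beta'$ a copy of $\beta'$ in a sphere $\partial_w$. In particular $K\le\pi_1(\tilde Y^\circ,\tilde *)$.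

Let $\tilde\alpha$ be the lift of the given $\alpha$, ending on $\partial_{w_0}$ with $w_0$ over $y_n$. Let $\operatorname{pr}\colon\tilde Y\setminus\{w_0\}\to\partial_{w_0}$ be the nearest point projection onto the convex ball $B_{w_0}$, followed by the radial projection of the punctured cone $B_{w_0}\setminus\{w_0\}$ onto $\partial_{w_0}$. A point outside the ball projects to $\partial_{w_0}$, since from an interior point of the ball one can move toward it within the ball. So the composition is defined, it is continuous by (C2), and it is the identity on $\partial_{w_0}$. Define a homomorphism
\[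
\Phi\colon\pi_1(\tilde Y^\circ,\tilde *)\to\pi_1(\partial_{w_0})/\kappa_n,\qquad \Phi[\omega]=[\operatorname{pr}(\tilde\alpha^{-1}\omega\tilde\alpha)]\,\kappa_n .
\]
Consider a generator of $K$, lifted to $\tilde\alpha'\tilde\beta'\tilde\alpha'^{-1}$ with $\tilde\beta'$ in $\partial_w$. If $w\ne w_0$, then $\tilde\beta'$ is null-homotopic in $B_w\subset\tilde Y\setminus\{w_0\}$, so $\Phi$ kills the generator. If $w=w_0$, then $\operatorname{pr}(\tilde\alpha^{-1}\tilde\alpha'\tilde\beta'\tilde\alpha'^{-1}\tilde\alpha)=\gamma\tilde\beta'\gamma^{-1}$ for the path $\gamma=\operatorname{pr}(\tilde\alpha^{-1}\tilde\alpha')$ in $\partial_{w_0}$. Its class lies in $\kappa_n$ because $[\beta']\in\kappa_n$ and $\kappa_n$ is normal. Hence $\Phi(K)=1$. On the other hand $\Phi[\alpha\beta\alpha^{-1}]=[\beta]\kappa_n$.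
\end{proof}

\begin{proposition}\label{prop:unique}
\begin{enumerate}
\item[(a)] There is a simply connected $\mathbf N$-branched cover $p\colon X\to Y$ such that $X^\circ\to Y^\circ$ is the covering belonging to $K$. The complex $X$ is $\mathrm{CAT}(0)$.
\item[(b)] Every simply connected $\mathbf N$-branched cover is isomorphic to $(X,p)$ over $Y$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $X^\circ\to Y^\circ$ be the covering belonging to $K$. By Lemma~\ref{lem:detect}, each component of the preimage of $B_{y_n}\setminus\{y_n\}$ is the punctured cone on the covering of $\partial_n$ belonging to $\kappa_n$, which is $S(\hat L_n)$. Take one vertex for each such component, as its apex. A cube of dimension at least $1$ with its corners removed is convex, hence simply connected, so its characteristic map lifts to $X^\circ$; take one cube for each lift. Near a corner a lifted cube lies in a single component, and we send the corner to the apex of that component. This gives a connected cube complex $X$ with a cubical map $p$ and the required links.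

The space $X^\circ$ deformation retracts onto the complement of the open balls, and $X$ arises from this complement by coning off the connected spaces $\partial_x$. By van Kampen's theorem $\pi_1(X)$ is the quotient of $\pi_1(X^\circ)=K$ by the normal closure of the loops $\tilde\alpha\tilde\beta\tilde\alpha^{-1}$ with $\tilde\beta$ a loop in some $\partial_x$. Each generator $[\alpha\beta\alpha^{-1}]$ of $K$ lifts to a loop in $X^\circ$, and this loop has that form. So $\pi_1(X)=1$, and $X$ is $\mathrm{CAT}(0)$ by Lemma~\ref{lem:double}(a) and (C1).

(b) Let $(X_1,p_1)$ be such a cover. By Lemma~\ref{lem:cover}, $X_1^\circ\to Y^\circ$ is a connected covering; let $K_1$ be the image of $\pi_1(X_1^\circ)$ for a base point over $*$. For a generator $[\alpha\beta\alpha^{-1}]$ of $K$, the lift of $\alpha$ ends on a sphere $\partial_x$, and $\partial_x\to\partial_n$ belongs to $\kappa_n$. So $\beta$ lifts to a loop, and $K\le K_1$. Since $\pi_1(X_1)=1$, van Kampen's theorem shows that $\pi_1(X_1^\circ)$ is generated by loops $\alpha'\beta'\alpha'^{-1}$ with $\beta'$ in some $\partial_x$. These project to generators of $K$, so $K_1\le K$. Hence $X_1^\circ\cong X^\circ$ over $Y^\circ$. In both complexes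 the open cubes of positive dimension are the components of preimages of open cubes of $Y$, and the vertices correspond to the components of preimages of punctured balls. So the isomorphism extends to a cubical isomorphism $X_1\cong X$ over $Y$.
\end{proof}

\subsection{The deck group and the level set}
Write $X_{\mathbf N}$ for the complex of Proposition~\ref{prop:unique} and $G_{\mathbf N}=\pi_1(Y^\circ,*)/K_{\mathbf N}$ for the deck group of $X_{\mathbf N}^\circ\to Y^\circ$. Deck transformations extend over the vertices, so $G_{\mathbf N}$ is the group of all automorphisms of $X_{\mathbf N}$ over $Y$. It acts transitively on the fiber over a point of $\partial_n$, hence on the vertices of height $n$. The stabilizer of such a vertex $x$ is the deck group of $\partial_x\to\partial_n$, which is the finite group $\pi_1(S(L))/\kappa_n\cong P/N_n$.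

The action on $X_{\mathbf N}$ is not cocompact, since there are infinitely many heights. We therefore pass to the level set $Z_{\mathbf N}=h^{-1}(\frac12)\subset X_{\mathbf N}^\circ$, the preimage of $Y_{1/2}$. It is a locally finite cell complex of dimension $\dim L$ whose cells are the sections of cubes, and $G_{\mathbf N}$ acts on it cellularly with finite quotient $Y_{1/2}$. The action on the set of cells is free: an element preserving an open cell fixes it pointwise, because the cell maps injectively to $Y_{1/2}$, and deck transformations with a fixed point in $X^\circ_{\mathbf N}$ are trivial.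

\begin{lemma}\label{lem:level}
$Z_{\mathbf N}$ is connected. If every $N_n$ is perfect, then $H_1(Z_{\mathbf N})=0$ and $G_{\mathbf N}$ is of type $FP_2$.
\end{lemma}

\begin{proof}
Let $X=X_{\mathbf N}$. The height $h$ satisfies the hypotheses of (C6). The ascending link of a vertex of height $n$ is the full subcomplex of $S(\hat L_n)$ on the vertices with sign $+$, and the descending link is the one on the vertices with sign $-$. Both are copies of $\hat L_n$. Put $X_j=h^{-1}([\frac12-j,\frac12+j])$ for $j\ge0$, so $X_0=Z_{\mathbf N}$. Raising the upper end of the interval by $1$ passes the single vertex height $j+1$, and then lowering the lower end by $1$ passes the single height $-j$. By (C6), $X_{j+1}$ arises from $X_j$ up to homotopy by coning off copies of $\hat L_{j+1}$ and then copies of $\hat L_{-j}$.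

If $W'$ arises from $W$ by coning off spaces $A_i$, then $H_k(W',W)\cong\bigoplus_i\tilde H_{k-1}(A_i)$. For nonempty connected $A_i$ this vanishes for $k=0,1$, so $H_0(W)\cong H_0(W')$. If also $H_1(A_i)=0$, it vanishes for $k=2$, so $H_1(W)\cong H_1(W')$. Here $H_1(\hat L_n)$ is the abelianization of $N_n$. Every compact subset of $X$ lies in some $X_j$, so $H_k(X)$ is the direct limit of the $H_k(X_j)$, and $X$ is contractible. Thus $H_0(Z_{\mathbf N})\cong\mathbb Z$, and $H_1(Z_{\mathbf N})=0$ if all $N_n$ are perfect. In that case the cellular chains of $Z_{\mathbf N}$ form an exact sequence $C_2\to C_1\to C_0\to\mathbb Z\to0$ of $\mathbb ZG_{\mathbf N}$-modules. The $C_k$ are free of finite rank because the action on cells is free with finitely many orbits. Any continuation of this sequence to a free resolution is finitely generated in degrees at most $2$.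
\end{proof}

Let $\Pi=\pi_1(Y_{1/2},*)$, and fix a finite set $\Sigma$ of edge loops at $*$ in $Y_{1/2}$ that generates it.

\begin{corollary}\label{cor:onto}
The map $\Pi\to G_{\mathbf N}$ induced by $Y_{1/2}\subset Y^\circ$ is onto, and $Z_{\mathbf N}\to Y_{1/2}$ is the covering belonging to its kernel.
\end{corollary}

\begin{proof}
Fix $\tilde *\in Z_{\mathbf N}$ over $*$. For $g\in G_{\mathbf N}$, a path in the connected space $Z_{\mathbf N}$ from $\tilde *$ to $g\tilde *$ projects to a loop in $Y_{1/2}$ representing $g$. A loop in $Y_{1/2}$ lifts to a loop if and only if its class in $\pi_1(Y^\circ)$ lies in $K_{\mathbf N}$.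
\end{proof}

For $\varepsilon\in\{0,1\}^{\mathbb Z}$ we take $N_n=N^{\varepsilon_n}$, speak of \emph{$\varepsilon$-branched covers}, and write $X^\varepsilon$, $Z^\varepsilon$, $K_\varepsilon$, $G_\varepsilon$ and $M_\varepsilon=\ker(\Pi\to G_\varepsilon)$. All $G_\varepsilon$ are generated by the images of the same finite set $\Sigma$.

\section{Relabeling: all $X^\varepsilon$ are isomorphic}\label{sec:relabel}

\begin{proposition}\label{prop:iso}
For all $\varepsilon,\varepsilon'\in\{0,1\}^{\mathbb Z}$ there is a height-preserving isomorphism of cube complexes $X^\varepsilon\cong X^{\varepsilon'}$, hence a cellular isomorphism $Z^\varepsilon\cong Z^{\varepsilon'}$.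
\end{proposition}

By the uniqueness in Proposition~\ref{prop:unique}(b), it suffices to keep the complex $X=X^\varepsilon$ and to replace $p$ by another map to $Y$ that is an $\varepsilon'$-branched cover. Put $\delta_n=\varepsilon_n+\varepsilon'_n\in\mathbb Z/2$. A cube $c$ of $X$ with $p(c)=C(s,n)$ has \emph{label} $s$, and its coordinates are indexed by $s$. The label of an edge is a vertex of $L$, and parallel edges of a cube have the same label.

\subsection{The compatibility conditions}
At a vertex $x$ of height $n$ we want to change the labels of all cubes at $x$ by an element $\lambda_x\in\Lambda$, which must be a swap exactly when $\delta_n=1$. The two ends of an edge labeled $a$ must agree on the new labels of the cubes containing this edge, and the old labels of these cubes are the simplices containing $a$.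

\begin{lemma}\label{lem:relabel}
Let $x\mapsto\lambda_x$ be a map from the vertices of $X$ to $\Lambda$ such that
\begin{enumerate}
\item[(R1)] $\lambda_x\lambda_{x'}\in\Lambda_a$ whenever $x,x'$ are joined by an edge labeled $a$;
\item[(R2)] $\chi(\lambda_x)=\delta_{h(x)}$ for all $x$.
\end{enumerate}
Then there is a height-preserving cubical map $p_\lambda\colon X\to Y$ that sends a cube $c$ with $p(c)=C(s,n)$ to $C(\lambda_x(s),n)$, for any vertex $x$ of $c$, and $(X,p_\lambda)$ is isomorphic to $X^{\varepsilon'}$ over $Y$.
\end{lemma}

\begin{proof}
Since $\lambda_{x'}^2=1$, (R1) says that $\lambda_x$ and $\lambda_{x'}$ agree on $\operatorname{st}(a)$. Let $c$ have label $s$. Each edge of $c$ has a label $a\in s$, and $s\subseteq\operatorname{st}(a)$. The $1$-skeleton of $c$ is connected, so the restriction $\lambda_x|_s$ is the same for all vertices $x$ of $c$; call it $\lambda_c$. Define $p_\lambda$ on $c$ as $p$ followed by the isometry $C(s,n)\to C(\lambda_c(s),n)$ that renames the coordinates by $\lambda_c$. For a face $c'$ of $c$ with label $s'$ we have $\lambda_{c'}=\lambda_c|_{s'}$, and the gluings of $Y$ commute with renaming coordinates. So $p_\lambda$ is a well-defined height-preserving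 cubical map. Its link map at a vertex $x$ of height $n$ is the link map of $p$ followed by $S(\lambda_x)$. By Lemma~\ref{lem:double}(c), (S2) and (R2), this is the covering of $S(L)$ belonging to
\[
S(\lambda_x)_*\bigl(q_*^{-1}(N^{\varepsilon_n})\bigr)=q_*^{-1}\bigl(N^{\varepsilon_n+\delta_n}\bigr)=q_*^{-1}\bigl(N^{\varepsilon'_n}\bigr).
\]
Thus $(X,p_\lambda)$ is a simply connected $\varepsilon'$-branched cover, and Proposition~\ref{prop:unique}(b) applies.
\end{proof}

\subsection{Cubes pointing toward a base vertex}
We construct $\lambda$ outward from a vertex $x_0$. Let $|x|$ be the combinatorial distance from $x_0$ to $x$. Adjacent vertices have heights of opposite parity, so the $1$-skeleton is bipartite and $|x|$ changes by exactly $1$ along each edge. A \emph{predecessor} of $y$ is a neighbor $x$ with $|x|=|y|-1$. A new vertex $y$ must satisfy (R1) along the edges to all its predecessors at once. The next lemma says that these edges lie in one cube whose other vertices have been treated already.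

\begin{lemma}\label{lem:cube}
Let $y\ne x_0$ have predecessors $x_1,\dots,x_k$. Then the edges $yx_1,\dots,yx_k$ span a cube $c$. For $T\subseteq\{1,\dots,k\}$ let $x_T$ be the vertex of $c$ reached from $y$ by crossing the directions $i\in T$. Then $|x_T|=|y|-|T|$.
\end{lemma}

\begin{proof}
We first show: \emph{if $x\neq x'$ are predecessors of a vertex $u$, then exactly one square has the edges $ux,ux'$ at its corner $u$, and its fourth vertex $z$ has $|z|=|u|-2$.} The vertices $x,x'$ are at distance $2$. Let $z$ be the median of $x_0,x,x'$, and write $\operatorname{dist}$ for the combinatorial distance. Then $|z|+\operatorname{dist}(z,x)=|x|=|x'|=|z|+\operatorname{dist}(z,x')$ and $\operatorname{dist}(z,x)+\operatorname{dist}(z,x')=2$. So $z$ is adjacent to $x$ and $x'$, and $|z|=|u|-2$. In particular $z\neq u$, and the $4$-cycle $u,x,z,x'$ bounds a square by (C4). It is unique because $\operatorname{Lk}(u)$ is a simplicial complex.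

Thus the edges $yx_i$ are pairwise adjacent vertices of the flag complex $\operatorname{Lk}(y)$, and they span a cube $c$. The formula for $|x_T|$ holds for $|T|\le1$. For $|T|\ge2$ choose $i\ne j$ in $T$ and put $u=x_{T\setminus\{i,j\}}$. By induction $x_{T\setminus\{j\}}$ and $x_{T\setminus\{i\}}$ are predecessors of $u$, and they are distinct by (C3). The face of $c$ containing the two edges from $u$ is the square above, so $|x_T|=|u|-2=|y|-|T|$.
\end{proof}

\subsection{The dumbbell by hand}
For the datum of Example~\ref{ex:dumbbell}, write $\lambda_x=\sigma^{i(x)}\sigma'^{\,j(x)}$ with $i,j\in\mathbb Z/2$. Then (R1) and (R2) say: $i$ is constant along edges with label in $O$; $j$ is constant along edges with label in $O'$; edges labeled $m$ impose nothing; and $i(x)+j(x)=\delta_{h(x)}$. If $\lambda_x$ depended only on the height of $x$, then $i$ and $j$ would both be constant, since edges of all labels join consecutive heights, and $\delta$ would be constant. So $\lambda$ has to vary among the vertices of one height.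

Here $X$ is a square complex, so $y$ has one or two predecessors. With one predecessor $x_1$, along an edge with label in $O$, we copy $i(y)=i(x_1)$ and let (R2) determine $j(y)$. For a label in $O'$ we copy $j$, and for the label $m$ we copy either. With two predecessors, the labels $a_1,a_2$ form an edge of $L$, the edge $x_1x_{12}$ has label $a_2$, and the edge $x_2x_{12}$ has label $a_1$. If both labels lie in $O$, the two demands $i(y)=i(x_1)$ and $i(y)=i(x_2)$ agree because $i(x_1)=i(x_{12})=i(x_2)$, and $j(y)$ is free to satisfy (R2). If both lie in $O'$, exchange the roles of $i$ and $j$. For $\{m,b\}$ and $\{m,b'\}$ there is only one demand. These are all edges of $L$, so the construction never stops.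

If $b$ and $b'$ were joined by an edge, (S3) would fail for it, and so would the construction. Take a square with labels $b,b'$ and lowest vertex at height $n$. Going up along $b$ and then $b'$ changes $i$ by $0$ and then by $\delta_{n+1}+\delta_{n+2}$, because $j$ is constant on the second edge. Going up along $b'$ and then $b$ changes $i$ by $\delta_n+\delta_{n+1}$ and then by $0$. So $\delta_n=\delta_{n+2}$ would be forced for all $n$.

Two things happened in the successful case: the demands from different predecessors were reconciled through the far vertices of the cube, and one swap remained free to adjust the parity. In general the first is done by a product over the cube, which uses that $\Lambda$ is abelian, and the second is (S3).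

\begin{proof}[Proof of Proposition~\ref{prop:iso}]
We construct $\lambda$ as in Lemma~\ref{lem:relabel} by induction on $|x|$. Put $\lambda_{x_0}=1$ if $\delta_{h(x_0)}=0$ and $\lambda_{x_0}=\sigma_{\{v\}}$ otherwise. Suppose that $\lambda$ is defined on the vertices with $|x|\le\ell$ and satisfies (R1) and (R2) there. Let $|y|=\ell+1$, with $x_i$, $c$, $x_T$ as in Lemma~\ref{lem:cube}. Let $a_i$ be the label of $yx_i$, so that $s=\{a_1,\dots,a_k\}$ is the label of $c$, a simplex of $L$. All $x_T$ with $T\neq\emptyset$ have $|x_T|\le\ell$, so we may put
\[
\lambda'_y=\prod_{\emptyset\ne T\subseteq\{1,\dots,k\}}\lambda_{x_T}.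
\]
For $k=2$ this is $\lambda_{x_1}\lambda_{x_2}\lambda_{x_{12}}$, where $\lambda_{x_2}\lambda_{x_{12}}\in\Lambda_{a_1}$ and $\lambda_{x_1}\lambda_{x_{12}}\in\Lambda_{a_2}$. In general, fix $i$. The nonempty subsets other than $\{i\}$ fall into pairs $T$, $T\cup\{i\}$ with $i\notin T\neq\emptyset$. The vertices $x_T$ and $x_{T\cup\{i\}}$ are joined by an edge of $c$ parallel to $yx_i$, hence labeled $a_i$, so $\lambda_{x_T}\lambda_{x_{T\cup\{i\}}}\in\Lambda_{a_i}$ by (R1). Therefore $\lambda'_y\lambda_{x_i}\in\Lambda_{a_i}$ for every $i$. Define
\begin{equation}\label{eq:lambda}
\lambda_y=\lambda'_y\ \text{ if }\chi(\lambda'_y)=\delta_{h(y)},\qquad \lambda_y=\lambda'_y\sigma_s\ \text{ otherwise.}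
\end{equation}
Since $\chi(\sigma_s)=1$, (R2) holds at $y$. Since $\sigma_s\in\bigcap_i\Lambda_{a_i}$, (R1) holds along all edges $yx_i$. No edge joins two vertices at distance $\ell+1$ from $x_0$, so doing this for all such $y$ completes the inductive step. Lemma~\ref{lem:relabel} gives the isomorphism, and it restricts to the level sets.
\end{proof}

\section{Word problems}\label{sec:wp}

\subsection{The constant sequence}
For $\varepsilon\equiv0$ the shift of $Y$ lifts, and the resulting larger group acts cocompactly on all of $X^0$.

\begin{lemma}\label{lem:zero}
Let $A$ be the group of automorphisms $\varphi$ of $X^0$ with $p\varphi=\tau^kp$ for some $k=k(\varphi)\in\mathbb Z$. Then $A$ contains $G_0$, acts transitively on the vertices of $X^0$ with finite stabilizers, and acts properly and cocompactly on $X^0$. Both $A$ and $G_0$ have solvable word problem.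
\end{lemma}

\begin{proof}
Since $\tau$ is the identity on links and the branching is the same at all heights, $(X^0,\tau p)$ is again a simply connected $0$-branched cover. Proposition~\ref{prop:unique}(b) gives $\varphi$ with $p\varphi=\tau p$. The number $k(\varphi)$ is the change of height, so $k\colon A\to\mathbb Z$ is a surjective homomorphism with kernel $G_0$. As $G_0$ is transitive on the vertices of each height, $A$ is transitive on vertices. A vertex stabilizer preserves heights, so it lies in $G_0$ and is isomorphic to the finite group $P/N^0$. Since $X^0$ is locally finite, the action is proper and cocompact. By (C5), $A$ is finitely presented with solvable word problem, and $G_0$ is a finitely generated subgroup by Corollary~\ref{cor:onto}.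
\end{proof}

\subsection{Reading $\varepsilon$ from the word problem}
A loop in $N^0\setminus N^1$ placed in $\partial_n$ tests $\varepsilon_n$. To use it, we must express the test element by a word in $\Sigma$ that does not depend on $\varepsilon$. For this we work in a common ancestor of all $G_\varepsilon$. Let $N^\cap=N^0\cap N^1$, a normal subgroup of finite index, let $K_\cap$ be the group $K_{\mathbf N}$ for the constant sequence $N_n=N^\cap$, and let $\Gamma=\pi_1(Y^\circ,*)/K_\cap$. Every generator of $K_\cap$ is a generator of $K_\varepsilon$, so $K_\cap\le K_\varepsilon$. By Corollary~\ref{cor:onto}, which does not need perfectness, $\Sigma$ generates $\Gamma$, and the map $\Pi\to G_\varepsilon$ factors through $\Gamma$.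

\begin{lemma}\label{lem:lower}
There is a computable sequence of words $w_n$ ($n\in\mathbb Z$) in $\Sigma^{\pm1}$ such that for all $\varepsilon$ and $n$,
\begin{equation}\label{eq:test}
w_n=1\text{ in }G_\varepsilon\iff\varepsilon_n=0 .
\end{equation}
Hence $\varepsilon\le_T WP(G_\varepsilon)$, and the map $\varepsilon\mapsto M_\varepsilon$ is injective.
\end{lemma}

\begin{proof}
By (S1) and the surjectivity of $q_*$ there is a loop $\beta_*$ in $S(L)$ with $q_*[\beta_*]\in N^0\setminus N^1$. Write $\beta_n$ for its copy in $\partial_n$, so $\tau\beta_n=\beta_{n+1}$. Fix a path $\eta$ in $Y^\circ$ from $*$ to $\tau(*)$ and define an automorphism $\theta$ of $\pi_1(Y^\circ,*)$ by $\theta[\omega]=[\eta\,\tau(\omega)\,\eta^{-1}]$. Its inverse is $[\omega]\mapsto[\tau^{-1}(\eta^{-1}\omega\eta)]$. For a path $\alpha$ from $*$ to $\partial_n$ and a loop $\beta$ in $\partial_n$,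
\[
\theta^{\pm1}[\alpha\beta\alpha^{-1}]=[\alpha_\pm\,\tau^{\pm1}(\beta)\,\alpha_\pm^{-1}],\qquad \alpha_+=\eta\,\tau(\alpha),\quad\alpha_-=\tau^{-1}(\eta^{-1}\alpha),
\]
and $\tau^{\pm1}(\beta)$ is the same loop of $S(L)$ placed in $\partial_{n\pm1}$. As the sequence defining $K_\cap$ is constant, $\theta$ and $\theta^{-1}$ send generators of $K_\cap$ to generators of $K_\cap$. So $\theta$ induces an automorphism $\bar\theta$ of $\Gamma$. Choose a path $\alpha_0$ from $*$ to the base point of $\beta_0$. The formula shows that $\theta^n[\alpha_0\beta_0\alpha_0^{-1}]=[\alpha_n\beta_n\alpha_n^{-1}]$ for suitable paths $\alpha_n$, for all $n\in\mathbb Z$.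

Let $w_0$ be a word in $\Sigma^{\pm1}$ representing the image of $[\alpha_0\beta_0\alpha_0^{-1}]$ in $\Gamma$. For each $t\in\Sigma$ fix words representing $\bar\theta(t)$ and $\bar\theta^{-1}(t)$. For $n\geq 0$ let $w_{n+1}$ be obtained from $w_n$ by substituting for each letter the word for its $\bar\theta$-image, and let $w_{-n-1}$ be obtained from $w_{-n}$ using $\bar\theta^{-1}$. This sequence is computable from finitely many fixed words, and $w_n$ represents the image of $[\alpha_n\beta_n\alpha_n^{-1}]$ in $\Gamma$, hence in every $G_\varepsilon$. By Lemma~\ref{lem:detect}, $w_n=1$ in $G_\varepsilon$ if and only if $q_*[\beta_*]\in N^{\varepsilon_n}$, that is, if and only if $\varepsilon_n=0$. Both consequences follow from \eqref{eq:test}, since the $w_n$ do not depend on $\varepsilon$.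
\end{proof}

\subsection{Solving the word problem from $\varepsilon$}
The complex $X^0$ is computable, and Section~\ref{sec:relabel} turns it into $X^\varepsilon$ by a recursion that consults $\varepsilon$ and nothing else.

\begin{lemma}\label{lem:upper}
$WP(G_\varepsilon)\le_T\varepsilon$.
\end{lemma}

\begin{proof}
\emph{Computing in $X^0$.} Fix a vertex $o$ of $X^0$ of height $0$, with finite stabilizer $A_o\le A$. We name vertices by words in a finite generating set of $A$, the word $a$ naming $a\cdot o$. Two words $a,a'$ name the same vertex if and only if $a^{-1}a'$ equals one of the finitely many elements of $A_o$, which is decidable by Lemma~\ref{lem:zero}. The height of $a\cdot o$ is $k(a)$, which is computed from the values of $k$ on the generators. A finite table records, for each cube $c$ containing $o$, its label $s$ and for each $T\subseteq s$ a word $a_{c,T}$ naming the corner $1_T$. Elements of $A$ preserve labels and coordinates, because $p\varphi=\tau^kp$. So the cubes containing $a\cdot o$ are the $a\cdot c$, with the same labels and with corners named by $a\,a_{c,T}$. By (C3), equality of cubes is decidable. We can list the neighbors of any vertex, hence the finite balls about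 $o$, hence compute $|x|$ for $x_0=o$.

\emph{Computing $p_\lambda$.} Apply the proof of Proposition~\ref{prop:iso} to the pair $(0,\varepsilon)$, so that $\delta=\varepsilon$. Given $y\neq o$, we find its predecessors, find among the cubes at $y$ the one spanned by the edges to them, and read off its label $s$ and its vertices $x_T$. By recursion on $|y|$ we know the $\lambda_{x_T}$, and \eqref{eq:lambda} gives $\lambda_y$ from the value $\varepsilon_{h(y)}$ and from finite tables for $\Lambda$, $\chi$ and the $\sigma_s$. So $\lambda$ is computable from $\varepsilon$, and so is the image of any cube under $p_\lambda$, together with the correspondence of coordinates.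

\emph{Lifting.} By Lemma~\ref{lem:relabel}, $p_\lambda$ restricts to a covering $Z^0\to Y_{1/2}$ isomorphic to $Z^\varepsilon\to Y_{1/2}$. By Corollary~\ref{cor:onto} it belongs to $M_\varepsilon$. A word in $\Sigma^{\pm1}$ is an edge loop at $*$ in $Y_{1/2}$, and it is trivial in $G_\varepsilon$ if and only if its lift at any vertex over $*$ is closed. Vertices and edges of $Z^0$ are the sections of edges and squares of $X^0$. Start at an edge at $o$ with $p_\lambda$-image $C(\{v\},0)$, which exists because link maps are onto. Suppose the lift has reached an edge of $X^0$ with image $C(\{a\},0)$, and the loop continues through the section of a square $C(\{a,b\},n)$. The edge $C(\{a\},0)$ occurs once as a face of this square, so exactly one of the finitely many squares of $X^0$ containing the current edge has this image. We find it and pass to its side with image $C(\{b\},0)$. At the end we compare the last edge with the first.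
\end{proof}

\subsection{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}
Take a perfect swap datum, which exists by Proposition~\ref{prop:exists}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(1) is Lemma~\ref{lem:level}. For (2) let $Z=Z^0$, a connected locally finite $2$-complex with $H_1(Z)=0$ by Lemma~\ref{lem:level}. Transport the action of $G_\varepsilon$ on $Z^\varepsilon$ to $Z$ by Proposition~\ref{prop:iso}. By the \v Svarc--Milnor lemma every $G_\varepsilon$ is quasi-isometric to the $1$-skeleton of $Z$. (3) is Lemma~\ref{lem:zero}. For (4), if $G_\varepsilon$ has solvable word problem then $\varepsilon$ is computable by Lemma~\ref{lem:lower}, and there are only countably many computable sequences.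
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Lemmas~\ref{lem:lower} and~\ref{lem:upper} give $WP(G_\varepsilon)\equiv_T\varepsilon$, and every Turing degree contains a subset of $\mathbb Z$. Fix a countable group $G$. An isomorphism $G_\varepsilon\cong G$ gives a map $\Sigma\to G$ that determines the homomorphism $\Pi\to G$, hence its kernel $M_\varepsilon$, hence $\varepsilon$ by Lemma~\ref{lem:lower}. There are countably many maps $\Sigma\to G$, so each isomorphism class contains countably many $G_\varepsilon$, and there are $2^{\aleph_0}$ classes. If one $G_\varepsilon$ were finitely presented, all would be, by quasi-isometry invariance. This is impossible, since there are only countably many finitely presented groups up to isomorphism.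
\end{proof}

\begin{remark}
Perfectness entered only through the second half of Lemma~\ref{lem:level}. For the dumbbell, the other results of Sections~\ref{sec:covers}--\ref{sec:wp} give finitely generated groups that act freely and cocompactly on one connected locally finite graph and whose word problems realize every Turing degree.
\end{remark}

\section{A perfect swap datum from $SL_3(\mathbb F_3)$}\label{sec:perfect}

We prove Proposition~\ref{prop:exists}. A model for two perfect normal subgroups of finite index that are interchanged by an automorphism is the pair of factors of $Q\times Q$, for a finite perfect group $Q$. For $e\in Q$ with $e^2=1$, the involution $(g,g')\mapsto(g'^{\,e},g^e)$ interchanges the factors and fixes the twisted diagonal $\{(g,g^e)\}$ pointwise. Condition (S3) asks that $L$ be covered by regions each of which is fixed by a swap. This suggests one region for each $e$ in a set $E$ of commuting involutions together with $1$, with fundamental group a copy of $Q$ that plays the role of the twisted diagonal. Two regions overlap in the intersection of the twisted diagonals, and $\pi_1(L)$ is then the group $P$ obtained by amalgamating the copies of $Q$ along these intersections.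 The dumbbell is the one-dimensional shadow of this scheme for $Q=\mathbb Z/3$, with the identity and inversion as twists.

The difficulty is that $P$ need not resemble $Q\times Q$. For $E=\{1,d\}$ with $d$ noncentral, $P$ is an amalgamated product of two copies of $Q$ over the centralizer of $d$. The kernel $N^0$ of the map $P\to Q$ that is the identity on both copies acts freely on the Bass--Serre tree, so it is free. It is nontrivial because the centralizer is a proper subgroup, so it is not perfect. We need a larger $E$, so that enough pairs of generators of $P$ lie in a common copy of $Q$.

\subsection{The group $P$}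
Let $Q=SL_3(\mathbb F_3)$ and let $E\le Q$ be the group of diagonal matrices with entries $\pm1$ and determinant $1$, so $E\cong(\mathbb Z/2)^2$. For nonempty $D\subseteq E$ let
\[
Q_D=\{g\in Q: g^{d}=g^{d'}\text{ for all }d,d'\in D\}.
\]
This is a subgroup, $Q_{\{d\}}=Q$, and $E$ normalizes $Q_D$ because $E$ is abelian. Let
\[
P=\bigl\langle g_d\ (g\in Q,\ d\in E)\ \bigm|\ (gg')_d=g_dg'_d;\ \ g_d=g_{d'}\text{ if }g\in Q_{\{d,d'\}}\bigr\rangle .
\]
For $\nu\in\mathbb Z/2$ define $f^\nu\colon P\to Q$ by $f^\nu(g_d)=g^{d^\nu}$, that is, $f^0(g_d)=g$ and $f^1(g_d)=g^d$. The second family of relations is respected by the definition of $Q_{\{d,d'\}}$. Both maps are onto, and $(f^0,f^1)$ sends the copy $\{g_d\}$ to the twisted diagonal $\{(g,g^d)\}$. Put $N^\nu=\ker f^\nu$, a normal subgroup of index $|Q|$.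

Let $\Lambda=E\times\mathbb Z/2$, write $\lambda_{e,\nu}$ for its elements, and let $\chi(\lambda_{e,\nu})=\nu$. Define $\lambda_{e,\nu}(g_d)=(g^{ed^\nu})_d$. This respects the relations: if $g\in Q_{\{d,d'\}}$, then $g^{ed^\nu}=g^{ed'^\nu}$, and this element lies in $Q_{\{d,d'\}}$. Since $d^2=1$, we have $\lambda_{e,\nu}\lambda_{e',\nu'}(g_d)=(g^{ee'd^{\nu+\nu'}})_d$, so $\Lambda$ acts on $P$ by automorphisms. From $f^{\nu'}\lambda_{e,\nu}(g_d)=g^{ed^{\nu+\nu'}}=\bigl(f^{\nu+\nu'}(g_d)\bigr)^e$ we get $\lambda_{e,\nu}^{-1}(N^{\nu'})=N^{\nu+\nu'}$, and as $\lambda_{e,\nu}^2=1$,
\begin{equation}\label{eq:swap}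
\lambda_{e,\nu}(N^{\nu'})=N^{\nu'+\nu}.
\end{equation}

\begin{lemma}\label{lem:perfect}
$N^0$ and $N^1$ are perfect, and $N^0\not\subseteq N^1$.
\end{lemma}

\begin{proof}
Let $x_{ij}(r)$ ($i\ne j$, $r\in\mathbb F_3$) be the elementary matrices. They generate $Q$, they are additive in $r$, and for distinct $i,j,k$ we have $[x_{ij}(r),x_{jk}(r')]=x_{ik}(rr')$, while $x_{ij}(r)$ commutes with $x_{ik}(r')$ and $x_{kj}(r')$.

\emph{Generators and relations in $P$.} For $d=\operatorname{diag}(d_1,d_2,d_3)\in E$ we have $x_{ij}(r)^d=x_{ij}(d_id_jr)$. So $x_{ij}(r)\in Q_{\{d,d'\}}$ whenever $d_id_j=d'_id'_j$, and the element $x_{ij}(r)_d$ of $P$ depends only on the sign $u=d_id_j$; call it $x_{ij}^u(r)$. These elements generate $P$. Any two of the three products $d_1d_2$, $d_1d_3$, $d_2d_3$ can be prescribed: set the entry with the common index equal to $1$, choose the other two entries, and multiply all three entries by their product, which makes the determinant $1$ and does not change the products of pairs. Applying the homomorphism $g\mapsto g_d$ for a suitable $d$ to the relations in $Q$, we get for distinct $i,j,k$ and all signs $u,u'$: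
\begin{enumerate}
\item[(a)] $x_{ij}^u(r)x_{ij}^u(r')=x^u_{ij}(r+r')$;
\item[(b)] $[x^u_{ij}(r),x^{u'}_{jk}(r')]=x^{uu'}_{ik}(rr')$, since $d_id_k=(d_id_j)(d_jd_k)$;
\item[(c)] $x^u_{ij}(r)$ commutes with $x^{u'}_{ik}(r')$ and with $x^{u'}_{kj}(r')$.
\end{enumerate}
The elements $x^+_{ij}(r)$ and $x^-_{ij}(r')$ come from different copies of $Q$, but by (b) $x^{u'}_{ij}(r')=[x^{u'}_{ik}(r'),x^{+}_{kj}(1)]$, and (c) gives:
\begin{enumerate}
\item[(d)] $x^u_{ij}(r)$ commutes with $x^{u'}_{ij}(r')$.
\end{enumerate}

\emph{Splitting.} These relations make the $x^u_{ij}(r)$ behave like elementary matrices over the group ring $\mathbb F_3[\{\pm1\}]$. Since $2$ is invertible, this ring has two orthogonal idempotents, and we introduce the corresponding elements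
\[
y_{ij}(r)=x_{ij}^+(\tfrac r2)\,x_{ij}^-(\tfrac r2),\qquad z_{ij}(r)=x_{ij}^+(\tfrac r2)\,x_{ij}^-(-\tfrac r2).
\]
By (a) and (d), $y_{ij}(r)z_{ij}(r)=x^+_{ij}(r)$ and $y_{ij}(r)z_{ij}(-r)=x^-_{ij}(r)$. So the $y$'s and $z$'s generate $P$.

Fix distinct $i,j,k$, and let $A_{ij}$ be the group generated by all $x_{ij}^\pm(r)$, which is abelian by (d). In $\langle A_{ij},A_{jk},A_{ik}\rangle$ the subgroup $A_{ik}$ is central by (c) and (d), and the quotient by it is abelian by (b). Commutators in this group are therefore multiplicative in each variable. For $\mu,\mu'\in\{0,1\}$, (b) gives
\[
\Bigl[\prod_u x_{ij}^u(u^{\mu}\tfrac r2),\ \prod_{u'}x_{jk}^{u'}(u'^{\mu'}\tfrac{r'}2)\Bigr]=\prod_{u,u'}x_{ik}^{uu'}\bigl(u^\mu u'^{\mu'}\tfrac{rr'}4\bigr),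
\]
where the exponent $0$ gives $y$ and the exponent $1$ gives $z$. Each value $u''=uu'$ arises from two pairs $(u,u')$ and $(-u,-u')$. If $\mu=\mu'$, both pairs have coefficient $u''^{\mu}\frac{rr'}4$, and they add up to $u''^\mu\frac{rr'}2$. If $\mu\ne\mu'$, their coefficients are opposite and cancel. Hence
\begin{gather*}
[y_{ij}(r),y_{jk}(r')]=y_{ik}(rr'),\qquad [z_{ij}(r),z_{jk}(r')]=z_{ik}(rr'),\\
[y_{ij}(r),z_{jk}(r')]=1=[z_{ij}(r),y_{jk}(r')].
\end{gather*}
We check that $y_{ij}(r)$ commutes with the $z$'s in all six positions. The last line handles $z_{jk}$ and $z_{ki}$. Relations (c) and (d) handle $z_{ik}$, $z_{kj}$ and $z_{ij}$. For $z_{ji}$, write $y_{ij}(r)=[y_{ik}(r),y_{kj}(1)]$; by the last line $z_{ji}(r')$ commutes with $y_{ik}(r)$ and with $y_{kj}(1)$. So the subgroups $P_y$ and $P_z$ generated by the $y$'s and by the $z$'s commute elementwise, and $P=P_yP_z$. Each generator of $P_y$ is a commutator in $P_y$, and each generator of $P_z$ is a commutator in $P_z$, so both groups are perfect.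

\emph{The kernel $N^0$ equals $P_z$.} We have $f^0(x^u_{ij}(r))=x_{ij}(r)$, so $f^0(y_{ij}(r))=x_{ij}(r)$ and $f^0(z_{ij}(r))=1$. Thus $P_z\le N^0$. Conversely let $ab\in N^0$ with $a\in P_y$, $b\in P_z$. Write $a=W(y)$, a word $W$ evaluated at the $y_{ij}(r)$. Then $W(x)=f^0(a)=1$ in $Q$. The homomorphism $g\mapsto g_1$ for $1\in E$ sends $x_{ij}(r)$ to $x^+_{ij}(r)=y_{ij}(r)z_{ij}(r)$. Since $P_y$ and $P_z$ commute, we get $1=W(y)W(z)$. So $a=W(z)^{-1}\in P_z$ and $ab\in P_z$. Hence $N^0=P_z$ is perfect, and so is $N^1=\lambda_{1,1}(N^0)$ by \eqref{eq:swap}. Finally $f^1(x^u_{ij}(r))=x_{ij}(ur)$, so $f^1(z_{12}(1))=x_{12}(\frac12)x_{12}(\frac12)=x_{12}(1)\ne1$, while $z_{12}(1)\in N^0$.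
\end{proof}

\subsection{The complex $L$}
We need a finite $2$-complex with fundamental group $P$ on which $\Lambda$ acts, and in which the swap $\lambda_{e,1}$, which fixes the copy $\{g_e\}$ of $Q$ pointwise, fixes a whole region. We give each cell a list of indices in $E$ and allow only group elements on which these indices act in the same way. Recall that a $\Delta$-complex is built from simplices with ordered vertices by order-preserving identifications of faces. Its automorphisms commute with the characteristic maps, so an automorphism that maps a cell to itself fixes it pointwise. Let $L_0$ be the finite $\Delta$-complex with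
\begin{itemize}
\item vertices $v_d$ for $d\in E$;
\item edges $(g;d,d')$ from $v_d$ to $v_{d'}$, for $d,d'\in E$ (not necessarily distinct) and $g\in Q_{\{d,d'\}}$;
\item triangles $(g,g';d,d',d'')$, for $d,d',d''\in E$ and $g,g'\in Q_{\{d,d',d''\}}$, with ordered vertices $v_d,v_{d'},v_{d''}$ and edges $(g;d,d')$, $(g';d',d'')$, $(gg';d,d'')$.
\end{itemize}

\begin{lemma}\label{lem:pi1}
There is an isomorphism $\pi_1(L_0,v_1)\cong P$. The group $\Lambda$ acts on $L_0$ by automorphisms that fix all vertices and induce the given action on $P$. The element $\lambda_{e,1}$ fixes pointwise every cell that has $e$ among its indices.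
\end{lemma}

\begin{proof}
The edges $(1;1,d)$, $d\ne1$, form a maximal tree. So $\pi_1(L_0,v_1)$ has a generator $[g;d,d']$ for each edge, with the tree edges trivial and a relation $[g;d,d'][g';d',d'']=[gg';d,d'']$ for each triangle. The assignment $[g;d,d']\mapsto g_d$ defines a homomorphism to $P$: tree edges go to $1$, and for a triangle $g_dg'_{d'}=g_dg'_d=(gg')_d$ because $g'\in Q_{\{d,d'\}}$. For the inverse, the triangle $(1,1;1,1,1)$ gives $[1;1,1]=1$, so $[1;1,d]=1$ for all $d$, and then the triangles $(1,1;1,d,d')$ give $[1;d,d']=1$ for all $d,d'$. For $g\in Q_{\{d,d'\}}$ the triangles $(g,1;d,d,d')$ and $(1,g;d,d',d')$ now give $[g;d,d]=[g;d,d']=[g;d',d']$. The triangles $(g,g';d,d,d)$ give $[g;d,d][g';d,d]=[gg';d,d]$. So $g_d\mapsto[g;d,d]$ defines a homomorphism $P\to\pi_1(L_0,v_1)$, and the two maps are inverse to each other on generators.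

Let $\lambda_{e,\nu}$ fix the vertices and put
\[
\lambda_{e,\nu}(g;d,d')=(g^{ed^\nu};d,d'),\qquad \lambda_{e,\nu}(g,g';d,d',d'')=(g^{ed^\nu},g'^{\,ed^\nu};d,d',d'').
\]
The new cells exist because $E$ normalizes the $Q_D$. For a group element attached to a cell, conjugation by any index of the cell gives the same result. Hence the edge $(g';d',d'')$ goes to $(g'^{\,ed'^\nu};d',d'')=(g'^{\,ed^\nu};d',d'')$, and the other two edges have first index $d$, so the maps are compatible with faces. They compose as in $\Lambda$, fix the tree, and send $[g;d,d]$ to $[g^{ed^\nu};d,d]$, which is the action on $P$. If $e$ is an index of a cell with first index $d$, then each attached $g$ has $g^d=g^e$, so $g^{ed}=g^{ee}=g$ and $\lambda_{e,1}$ maps the cell to itself.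
\end{proof}

The complex $L_0$ is not simplicial, and its simplices are too large for (S3). Subdividing repairs both.

\begin{proof}[Proof of Proposition~\ref{prop:exists}]
Let $L$ be the sixth barycentric subdivision of $L_0$, and $v=v_1$. The second barycentric subdivision of a $\Delta$-complex is a simplicial complex. The barycentric subdivision of a simplicial complex is flag, since its vertices are simplices, adjacency is inclusion, and pairwise comparable simplices form a chain. So $L$ is a finite connected flag complex of dimension $2$ with $\pi_1(L,v)=P$, and $\Lambda$ acts on it simplicially. Lemmas~\ref{lem:perfect} and~\ref{lem:pi1} and formula \eqref{eq:swap} give (S1), (S2) and perfectness.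

For (S3), let $\mu\colon L_0\to\mathbb R^E$ be the map that is affine on cells and sends $v_d$ to the $d$-th basis vector. Its coordinates $\mu_e$ are nonnegative with sum $1$. The set $\{\mu_e>0\}$ is the union of the open cells having $e$ as an index, so $\lambda_{e,1}$ fixes it pointwise by Lemma~\ref{lem:pi1}. The $\mu$-image of a cell of $L_0$ has diameter at most $1$ in the maximum norm. Under an affine map, each barycentric subdivision of simplices of dimension at most $2$ multiplies the bound for the diameter by at most $\frac23$. So simplices of $L$ have images of diameter at most $(2/3)^6=64/729$. Let $s$ be a simplex of $L$ and $a_0$ a vertex of $s$. Since $|E|=4$, there is $e$ with $\mu_e(a_0)\ge\frac14$. A point $z\in\operatorname{st}(a)$ with $a\in s$ shares a simplex with $a$, and $a$ shares a simplex with $a_0$. Therefore $\mu_e(z)\ge\frac14-\frac{128}{729}>0$, and $\sigma_s=\lambda_{e,1}$ has the required properties.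
\end{proof}

This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Finite index and finite kernel}\label{sec:virtual}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
All operations are quasi-isometries, so by Alonso's theorem all groups that occur below are of type $FP_2$.

\emph{Finite index.} Let $H_0\le H$ have finite index. Then $WP(H_0)\le_T WP(H)$, as for any finitely generated subgroup. Conversely, fix representatives $c$ of the right cosets $H_0c$, including $1$. For each $c$ and each letter $t$ among the generators of $H$ and their inverses, record $ct=h_{c,t}c'$ with $c'$ a representative and $h_{c,t}$ a word in the generators of $H_0$. Reading a word $w$ from left to right with this finite table rewrites it as $w=hc$, with $h$ a word in the generators of $H_0$. Then $w=1$ in $H$ if and only if $c=1$ and $h=1$ in $H_0$. So $WP(H)\le_T WP(H_0)$.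

\emph{Finite kernel.} Let $1\to N\to H\to G\to1$ be exact with $N$ finite. A word is trivial in $G$ if and only if in $H$ it equals one of $|N|$ fixed words, so $WP(G)\le_T WP(H)$. For the converse, the centralizer $C_H(N)$ has finite index in $H$, because $H/C_H(N)$ embeds in the finite group $\operatorname{Aut}(N)$. Replace $H$ by $C_H(N)$, $G$ by the image of $C_H(N)$, which has finite index in $G$, and $N$ by $N\cap C_H(N)$. By the first case no degree changes, so we may assume that $N$ is central.

Let $F\to H$ be onto with $F$ free of finite rank, let $R=\ker(F\to G)$, and let $\varphi\colon R\to N$ be the restriction of $F\to H$. As $N$ is central, $\varphi$ kills $[F,R]$. As $G$ is of type $FP_2$, the module $R/[R,R]$ is generated by the images of finitely many $r_1,\dots,r_k\in R$. The abelian group $R/[F,R]$ is the quotient of this module on which $G$ acts trivially, so it is generated as a group by the images of the $r_i$. Given $w\in F$, decide with $WP(G)$ whether $w\in R$. If not, then $w\neq1$ in $H$. If so, then $w=r_1^{m_1}\cdots r_k^{m_k}c$ in $F$ for some integers $m_i$ and some $c\in[F,R]$. With the oracle $WP(G)$ we can list $R$, hence all products of commutators $[f,r]^{\pm1}$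 with $f\in F$, $r\in R$, and these products exhaust $[F,R]$. A search therefore finds such an expression for $w$. Then $w=1$ in $H$ if and only if $\varphi(r_1)^{m_1}\cdots\varphi(r_k)^{m_k}=1$ in the finite group $N$, which is decided from the multiplication table of $N$ and the $k$ values $\varphi(r_i)$. Hence $WP(H)\le_T WP(G)$.
\end{proof}

Type $FP_2$ was used only to know that $\varphi$ is determined by finitely many values. Example~\ref{ex:lamp} shows that the hypothesis cannot be dropped: there the values of $\varphi$ on the commutators $[a,t^nat^{-n}]$ encode an arbitrary set $S$.

\begin{thebibliography}{9}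

\bibitem{BB}
Bestvina and Brady, Invent. Math. \textbf{129} (1997).

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{Vankov}
Vladimir Vankov, \emph{Uncountably many quasi-isometric torsion-free groups}, arXiv:2511.14277 (2025).

\end{thebibliography}
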